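\title{The automorphism group of almost every finite $p$-group is a $p$-group}

\begin{abstract}
Fix a prime $p$ and count the groups of order $p^k$, $0\le k\le n$, up to isomorphism. We prove that the proportion $w_{p,n}$ of those whose automorphism group is a $p$-group tends to $1$. More precisely, $1-w_{p,n}=p^{-(e_p+o(1))n^2}$ with $e_p=\frac29$ for odd $p$ and $e_2=\frac49$. The proof first deduces from the Higman--Sims estimate for the number of groups of order $p^n$ that, outside a class of proportion $p^{-\kappa n^3}$, such a group has about $\frac23n$ generators and a Frattini subgroup that is central and elementary abelian up to small index. It then counts orbits of $\operatorname{Aut}(K)$ on subspaces of $H^2(K,\mathbb F_p)$ for a fixed quotient $K$.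
\end{abstract}

\section{Introduction}

Fix a prime $p$. Throughout, finite $p$-groups are counted up to isomorphism. For $n\ge0$ let $w_{p,n}$ be the number of groups $G$ of order $p^k$, $0\le k\le n$, for which $|\operatorname{Aut}(G)|$ is a power of $p$, divided by the number of all groups of order $p^k$, $0\le k\le n$. The question we answer comes from Helleloid \cite{Hel}: is it true that $\lim_{n\to\infty}w_{p,n}=1$?

The smallest cases do not point to an answer. The groups $1$, $C_p$, $C_{p^2}$, $C_p^2$ have automorphism groups of orders $1$, $p-1$, $p(p-1)$, $(p^2-1)(p^2-p)$, so $w_{2,2}=\frac34$, while $w_{p,2}=\frac14$ for odd $p$. For odd $p$ no nontrivial abelian group is counted in the numerator, because inversion is an automorphism of order $2$.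

The reason to expect the answer yes is Burnside's theorem that the kernel of $\operatorname{Aut}(G)\to GL(G/\Phi(G))$ is a $p$-group, where $\Phi(G)$ is the Frattini subgroup (Lemma~\ref{lem:burnside}). An automorphism of order prime to $p$ is therefore a nontrivial linear map of the vector space $G/\Phi(G)$ that is compatible with all relations of $G$. A large group has many relations, and a typical set of relations should have no linear symmetry at all. This is what happens.

\begin{theorem}\label{thm:main}
Let $p$ be a prime.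
\begin{enumerate}
\item[(a)] $\lim_{n\to\infty}w_{p,n}=1$.
\item[(b)] $1-w_{p,n}=p^{-(e_p+o(1))n^2}$, where $e_p=\frac29$ for $p$ odd and $e_2=\frac49$.
\item[(c)] The proportion of groups $G$ of order at most $p^n$ for which $\operatorname{Aut}(G)$ acts nontrivially on $G/\Phi(G)$ is $p^{-(2/9+o(1))n^2}$.
\end{enumerate}
\end{theorem}

Let $f(n)$ be the number of groups of order $p^n$. The one result that we use beyond textbook facts is
\begin{equation}\label{eq:HS}
f(n)=p^{\gamma(n)+o(n^3)},\qquad \gamma(n)=\tfrac2{27}n^3 ,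
\end{equation}
where the lower bound is due to Higman \cite{Hig} and the upper bound to Sims \cite{Sim}.

The exponents in Theorem~\ref{thm:main} have a simple source. The groups $X\times C_p$ with $|X|=p^{n-1}$ have automorphisms that act nontrivially on the Frattini quotient and, for odd $p$, an automorphism of order $p-1$. For $p=2$ one needs $X\times C_2^2$ to see an automorphism of order $3$. These products make up the proportions $f(n-1)/f(n)$ and $f(n-2)/f(n)$ of the groups of order $p^n$, and we shall prove that $f(n)/f(n-1)=p^{(2/9+o(1))n^2}$ (Proposition~\ref{prop:growth}), as $\gamma(n)-\gamma(n-1)=\frac29n^2+O(n)$ suggests. So Theorem~\ref{thm:main} says that, on the logarithmic scale, the exceptions are no more numerous than these products.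

The difficulty is one of scale. The error in the exponent of \eqref{eq:HS} is $o(n^3)$, while the effect to be measured has exponent of order $n^2$; a count of exceptional groups cannot simply be compared with $f(n)$. The proof therefore has two stages. The first stage discards only classes that are so small that \eqref{eq:HS} can see it. Call a class of $p$-groups \emph{negligible} if for some $\kappa>0$ it contains at most $p^{\gamma(n)-\kappa n^3}$ groups of order $p^n$ for all large $n$. A finite union of negligible classes is negligible, and by \eqref{eq:HS} a negligible class contains a proportion at most $p^{-\kappa' n^3}$ of the groups of order $p^n$, for some $\kappa'>0$ and all large $n$. Let $d(G)=\dim G/\Phi(G)$ be the number of generators of $G$, and let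
$$A(G)=\{z\in Z(G)\cap\Phi(G): z^p=1\}.$$
This is a characteristic, central, elementary abelian subgroup, and it is nontrivial if $\Phi(G)\ne1$, since a nontrivial normal subgroup of a $p$-group meets the center. Write $\log$ for $\log_p$.

\begin{theorem}\label{thm:structure}
For each $\delta>0$, the groups $G$, $|G|=p^n$, with $|d(G)-\frac23n|>\delta n$ or $\log|\Phi(G):A(G)|>\delta n$ form a negligible class.
\end{theorem}

The second stage does not use \eqref{eq:HS}. It sorts the remaining groups by the quotient $K=G/A(G)$, which by Theorem~\ref{thm:structure} is close to elementary abelian, and bounds the proportion of exceptional groups separately for each $K$. The groups with a given $K$ are orbits of $\operatorname{Aut}(K)$ on subspaces of $H^2(K,\mathbb F_p)$, and the image of $\operatorname{Aut}(G)$ in $GL(G/\Phi(G))$ is read off from a stabilizer.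

Section~\ref{sec:ext} sets up this dictionary and works out the model case in which $K$ is elementary abelian. Sections~\ref{sec:h}--\ref{sec:A} prove Theorem~\ref{thm:structure}, Section~\ref{sec:stab} counts orbits, and Section~\ref{sec:end} proves Theorem~\ref{thm:main}.

\section{Central extensions and subspaces of $H^2$}\label{sec:ext}

\subsection{Conventions and basic facts}

All groups are finite $p$-groups, except for automorphism groups and linear groups. Terms $o(\cdot)$, $O(\cdot)$ and the phrase ``for large $n$'' are uniform in the groups considered; they may depend on $p$ and on auxiliary constants that have been fixed. Elementary abelian groups are regarded as vector spaces over $\mathbb F_p$, and $\operatorname{Gr}_a(M)$ is the set of $a$-dimensional subspaces of $M$. We put $H^i(G)=H^i(G,\mathbb F_p)$ and $h(G)=\dim H^2(G)$.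

We write $[x,y]=x^{-1}y^{-1}xy$, $x^y=y^{-1}xy=x[x,y]$ and $[x,y,z]=[[x,y],z]$. We use the identities
\begin{equation}\label{eq:comm}
[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z,
\end{equation}
the formula $(xy)^k=x^ky^k[y,x]^{\binom k2}$, valid when $[y,x]$ is central, the Hall--Witt identity
\begin{equation}\label{eq:HW}
[x,y^{-1},z]^y\,[y,z^{-1},x]^z\,[z,x^{-1},y]^x=1,
\end{equation}
and the three subgroups lemma: if $N\trianglelefteq G$ contains two of $[X,Y,Z]$, $[Y,Z,X]$, $[Z,X,Y]$, then it contains the third. By \eqref{eq:comm}, commutators are multiplicative in each entry as long as their values are central.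

For a $p$-group $G$ we have $\Phi(G)=G^p[G,G]$, and this is the intersection of the kernels of all homomorphisms $G\to\mathbb F_p$. Hence $\Phi(H)\le\Phi(G)$ for $H\le G$, $\Phi(G/N)=\Phi(G)N/N$, and every homomorphism from $G$ to an elementary abelian group factors through $G/\Phi(G)$. Elements of $G$ generate $G$ if and only if their images span $G/\Phi(G)$. The chief factors of $G$ are central of order $p$.

\begin{lemma}[Burnside]\label{lem:burnside}
The order of the kernel of $\operatorname{Aut}(G)\to GL(G/\Phi(G))$ divides $|\Phi(G)|^{d(G)}$. Moreover $|\operatorname{Aut}(G)|\le p^{n^2}$ if $|G|=p^n$.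
\end{lemma}

\begin{proof}
The kernel acts on the set of $d(G)$-tuples of elements of $G$ that lift a fixed basis of $G/\Phi(G)$. The set has $|\Phi(G)|^{d(G)}$ elements, and the action is free because each tuple generates $G$. An automorphism is determined by the images of $d(G)\le n$ generators, which gives the second claim.
\end{proof}

\begin{lemma}\label{lem:count}
Let $0\le a\le m$.
\begin{enumerate}
\item[(a)] $p^{a(m-a)}\le|\operatorname{Gr}_a(\mathbb F_p^m)|\le4p^{a(m-a)}$.
\item[(b)] A proper subspace of $\mathbb F_p^m$ contains a proportion at most $p^{-a}$ of the members of $\operatorname{Gr}_a(\mathbb F_p^m)$.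
\item[(c)] If $a<m$, then $|\operatorname{Gr}_{a+1}(\mathbb F_p^m)|\ge p^{m-2a-2}|\operatorname{Gr}_a(\mathbb F_p^m)|$.
\item[(d)] There are at most $p^{r(s+t)}$ matrices of size $s\times t$ and rank at most $r$ over $\mathbb F_p$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $|\operatorname{Gr}_a(\mathbb F_p^m)|=\prod_{i=1}^{a}(p^{m-a+i}-1)/(p^{i}-1)$. The $i$-th factor lies between $p^{m-a}$ and $p^{m-a}(1-p^{-i})^{-1}$, and $\prod_{i\ge1}(1-2^{-i})\ge\frac12\cdot\frac34\cdot(1-\sum_{i\ge3}2^{-i})=\frac9{32}>\frac14$. This gives (a). The product formula gives the proportion $(p^{m-a}-1)/(p^m-1)\le p^{-a}$ for a hyperplane in (b), and the ratio $(p^{m-a}-1)/(p^{a+1}-1)\ge p^{m-a-1}/p^{a+1}$ in (c). A matrix as in (d) is the product of an $s\times r$ and an $r\times t$ matrix.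
\end{proof}

\subsection{The dictionary}

We recall the textbook facts on central extensions $1\to A\to E\to K\to1$ with $A$ elementary abelian. Up to equivalence they are classified by a class $\epsilon\in H^2(K,A)$, and $\epsilon=0$ if and only if the extension splits.

\begin{enumerate}
\item[(E1)] Let $E,E'$ have classes $\epsilon,\epsilon'$, and let $\alpha\in\operatorname{Aut}(K)$, $\theta\in GL(A)$. There is an isomorphism $E\to E'$ inducing $\theta$ on $A$ and $\alpha$ on $K$ if and only if $\theta_*\epsilon=\alpha^*\epsilon'$.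
\item[(E2)] A class $\omega\in H^2(K)$ is represented by an extension $1\to\langle c\rangle\to E\to K\to1$ with $c$ central of order $p$. The sum $\omega_1+\omega_2$ is represented by the Baer sum, the quotient of the fiber product $E_1\times_KE_2$ by $\langle(c_1,c_2^{-1})\rangle$. For $H\le K$ the restriction of $\omega$ to $H$ is represented by the preimage of $H$ in $E$. For a surjection $K'\to K$ the inflation of $\omega$ is represented by $E\times_KK'$.
\item[(E3)] For $\lambda\in A^*$ the class $\lambda_*\epsilon\in H^2(K)$ is represented by the pushout $E_\lambda=(E\times\langle c\rangle)/\{(a,c^{-\lambda(a)}):a\in A\}$. The natural map $E\to E_\lambda$ lies over $K$ and sends $a\in A$ to $c^{\lambda(a)}$.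
\item[(E4)] Let $V$ be elementary abelian of rank $d$. For $p$ odd, $H^2(V)\cong\Lambda^2V^*\oplus V^*$; the two components of $\omega$ describe the commutator map and the $p$-th power map of $E$. For $p=2$, $H^2(V)\cong S^2V^*$, the space of quadratic forms on $V$; the form $q$ attached to $\omega$ is given by $\tilde v^2=c^{q(v)}$ for a lift $\tilde v$ of $v$. Both isomorphisms are $GL(V)$-equivariant, and $h(V)=d(d+1)/2$.
\end{enumerate}

We let $\alpha\in\operatorname{Aut}(K)$ act on $H^2(K)$ by $(\alpha^{-1})^*$, and $GL(V)$ on $V^*$ in the same way; this identifies $GL(V)$ with $GL(V^*)$. Two consequences will be used often. By (E1) with $\theta=1$, an automorphism $\alpha$ fixes $\omega\in H^2(K)$ if and only if it lifts to an automorphism of $E$ that fixes $c$. And for given $K$,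
\begin{equation}\label{eq:onestep}
\text{at most $p^{h(K)}$ groups $X$ have a central subgroup $C$ of order $p$ with $X/C\cong K$.}
\end{equation}

A basis of $A$ identifies $H^2(K,A)$ with $H^2(K)^{\dim A}$, so $\epsilon\mapsto\operatorname{tr}_\epsilon$, $\operatorname{tr}_\epsilon(\lambda)=\lambda_*\epsilon$, is an isomorphism $H^2(K,A)\to\operatorname{Hom}(A^*,H^2(K))$. The image $\operatorname{tr}_\epsilon(A^*)$ is the invariant that classifies extensions once the identification of $A$ with a fixed vector space is forgotten.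

\begin{lemma}\label{lem:dictionary}
Let $K$ be a $p$-group and $a\ge0$. Consider pairs $(E,A)$ with $A\le Z(E)\cap\Phi(E)$ elementary abelian of rank $a$ and $E/A\cong K$.
\begin{enumerate}
\item[(a)] For each $W\in\operatorname{Gr}_a(H^2(K))$ there is such a pair $(G_W,A_W)$, with an identification $G_W/A_W=K$, for which $\operatorname{tr}$ maps $A_W^*$ isomorphically onto $W$. The map $W\mapsto(G_W,A_W)$ induces a bijection from the $\operatorname{Aut}(K)$-orbits on $\operatorname{Gr}_a(H^2(K))$ to the isomorphism classes of pairs.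
\item[(b)] The automorphisms of $K$ induced by automorphisms of $G_W$ that preserve $A_W$ are exactly those that stabilize $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $E$ be a central extension of $K$ by $A$ with class $\epsilon$. The pushout $E_\lambda$ splits if and only if there is a homomorphism $E_\lambda\to\langle c\rangle$ that fixes $c$, that is, if and only if $\lambda$ extends to a homomorphism $E\to\mathbb F_p$. So $\operatorname{tr}_\epsilon$ is injective if and only if every homomorphism $E\to\mathbb F_p$ is trivial on $A$, which means $A\le\Phi(E)$. Thus the pairs are the extensions with $\operatorname{tr}_\epsilon$ injective, and every $W$ occurs as an image. Let $\epsilon,\epsilon'$ be two such classes, with images $W,W'$, and let $\alpha\in\operatorname{Aut}(K)$. Since $\operatorname{tr}_{\theta_*\epsilon}=\operatorname{tr}_\epsilon\circ\theta^*$ and $\operatorname{tr}_{\alpha^*\epsilon'}=\alpha^*\circ\operatorname{tr}_{\epsilon'}$, there is $\theta\in GL(A)$ with $\theta_*\epsilon=\alpha^*\epsilon'$ if and only if the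 injective maps $\operatorname{tr}_\epsilon$ and $\alpha^*\circ\operatorname{tr}_{\epsilon'}$ have the same image, that is, $W=\alpha^*W'$. With (E1) this gives (a), and for $\epsilon=\epsilon'$ it gives (b).
\end{proof}

\subsection{The model case}\label{sec:model}

Take $K=V$ elementary abelian of rank $d$. Then $A_W=\Phi(G_W)$, the groups $G_W$ are the $d$-generator groups whose Frattini subgroup is central and elementary abelian of rank $a$, and by Lemma~\ref{lem:dictionary}(b) the image of $\operatorname{Aut}(G_W)$ in $GL(V)$ is the stabilizer of $W$.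

\begin{example}\label{ex:eight}
Let $p=2$, $d=2$, $a=1$. A line $W$ in $H^2(V)=S^2V^*$ is a nonzero quadratic form $q$ in two variables $x,y$ over $\mathbb F_2$, and the elements of order $4$ in $G_W$ are the lifts of the vectors with $q(v)=1$. The group $GL_2(\mathbb F_2)\cong S_3$ permutes the three nonzero vectors, and the seven forms fall into three orbits.
\begin{itemize}
\item $x^2,\ y^2,\ x^2+y^2$ take the value $1$ at two vectors, so $G_W$ has four elements of order $4$ and is $C_4\times C_2$. The stabilizer has order $2$.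
\item $xy,\ x(x+y),\ y(x+y)$ take the value $1$ at one vector, so $G_W=D_8$. The stabilizer has order $2$.
\item $x^2+xy+y^2$ takes the value $1$ at all three vectors, so $G_W=Q_8$. The stabilizer is $S_3$.
\end{itemize}
With Lemma~\ref{lem:burnside} we read off that $\operatorname{Aut}(C_4\times C_2)$ and $\operatorname{Aut}(D_8)$ are $2$-groups and that $\operatorname{Aut}(Q_8)$ is not.
\end{example}

Now let $n=d+a$ be large. By Lemma~\ref{lem:count}(a) the number of orbits is $p^{a(h(V)-a)+O(n^2)}=p^{ad^2/2+O(n^2)}$. The function $(n-d)d^2/2$ is largest at $d=\frac23n$, where it equals $\frac2{27}n^3$. So the groups of the model case with $d\approx\frac23n$ and $a\approx\frac13n$ already attain the exponent in \eqref{eq:HS}, and they have $h(V)\approx\frac29n^2$. Theorem~\ref{thm:structure} says that a typical group is close to these; we do not prove, and do not need, that it is one of them.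

How often is a stabilizer nontrivial? If $x\in GL(V)$ has an eigenspace of codimension $\mu$ on $H^2(V)$, then $x$ fixes every $W$ inside it, and by Lemma~\ref{lem:count}(a) these $W$ form a proportion $p^{-a\mu}$ up to a factor of $4$. For odd $p$, for instance, the scalar matrices fix every $W\le\Lambda^2V^*$; here $\mu=d$. Section~\ref{sec:stab} shows that such $W$ account for essentially all fixed subspaces, that $\mu\ge d-2$ for every $x\neq1$, that few $x$ have small $\mu$, and that $\mu$ is at least about $2d$ when $p=2$ and $x$ has odd order. This predicts the proportions $p^{-ad}$ and $2^{-2ad}$, and $ad\approx\frac29n^2$.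

\section{The size of $H^2(G)$}\label{sec:h}

By \eqref{eq:onestep} and Lemma~\ref{lem:dictionary}, $h(G)$ measures how many groups can be built on top of $G$. Since $\gamma(n)$ grows by about $\frac29n^2$ in each step, $h(G)$ should be about $\frac29n^2$ for a typical $G$. To prove this we need to know how $h$ changes on passing to a quotient.

\begin{lemma}\label{lem:fiveterm}
For $N\trianglelefteq G$ the kernel of inflation $H^2(G/N)\to H^2(G)$ has dimension at most $\log|N|$. Hence $h(G/N)\le h(G)+\log|N|$, and $h(G)\ge\frac{d(d+1)}2-\log|\Phi(G)|$ for $d=d(G)$.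
\end{lemma}

\begin{proof}
In the five-term exact sequence
$$0\to H^1(G/N)\to H^1(G)\to H^1(N)^G\to H^2(G/N)\to H^2(G)$$
the kernel of inflation is an image of a subspace of $H^1(N)=\operatorname{Hom}(N,\mathbb F_p)$, which has dimension at most $\log|N|$. For the last claim take $N=\Phi(G)$ and use (E4).
\end{proof}

In the other direction we ask what prevents a class on $K$ from being inflated from $K/N$, for $N$ central. The obstruction is that lifts of elements of $N$ may fail to be central or to have order $p$.

\begin{lemma}\label{lem:pairing}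
Let $N\le K$ be central and elementary abelian, and suppose that $N\le\Phi(K)$ or $|N|=p$. For $\omega\in H^2(K)$ with extension $1\to\langle c\rangle\to E\to K\to1$ define $\beta_\omega$ and $\pi_\omega$ by
$$[\tilde z,\tilde g]=c^{\beta_\omega(z,g)},\qquad \tilde z^p=c^{\pi_\omega(z)}\qquad(z\in N,\ g\in K),$$
where $\tilde z,\tilde g$ are any lifts to $E$. Then the preimage $\tilde N$ of $N$ is abelian, $\beta_\omega$ is a bilinear map $N\times K/\Phi(K)\to\mathbb F_p$, $\pi_\omega\in N^*$, both depend linearly on $\omega$, and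
$$h(K)\le h(K/N)+\dim\{\beta_\omega:\omega\in H^2(K)\}+\dim N .$$
\end{lemma}

\begin{proof}
Both $[\tilde z,\tilde g]$ and $\tilde z^p$ lie in $\langle c\rangle$, and they do not depend on the lifts because $c$ is central of order $p$. Since its values are central, $\beta_\omega$ is additive in each entry, and as a homomorphism in $g$ to $\mathbb F_p$ it factors through $K/\Phi(K)$. If $N\le\Phi(K)$, then $\beta_\omega(N,N)=0$; if $|N|=p$, then $\tilde N$ is cyclic modulo the central subgroup $\langle c\rangle$. In both cases $\tilde N$ is abelian, so the $p$-th power map is a homomorphism on $\tilde N$ and $\pi_\omega$ is linear. In the Baer sum of $E_1$ and $E_2$ the pairs $(\tilde z_1,\tilde z_2)$ and $(\tilde g_1,\tilde g_2)$ represent lifts of $z$ and $g$, and $(c_1^i,c_2^j)$ represents $c^{i+j}$. So $\beta_\omega$ and $\pi_\omega$ are additive, hence $\mathbb F_p$-linear, in $\omega$.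

It remains to show that $\omega$ is inflated from $K/N$ if $\beta_\omega=0$ and $\pi_\omega=0$. In that case $\tilde N$ is central and elementary abelian; write $\tilde N=C\times\langle c\rangle$. Then $E/C$ is a central extension of $K/N$ by the image of $\langle c\rangle$. The natural map $E\to(E/C)\times_{K/N}K$ has kernel $C\cap\langle c\rangle=1$, and both groups have order $p|K|$, so it is an equivalence of extensions. By (E2), $\omega$ is the inflation of the class of $E/C$.
\end{proof}

The hypothesis on $N$ is what makes $\pi_\omega$ linear: for $N=K=C_2^2$ and $E=Q_8$, $\pi_\omega$ takes the value $1$ at all three nonzero vectors.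

\begin{corollary}\label{cor:hbound}
If $|K|=p^m$, then $h(K)\le m(m+1)/2\le m^2$.
\end{corollary}

\begin{proof}
Take $N$ central of order $p$. As $\tilde N$ is abelian, $\beta_\omega$ factors through $N\times K/N\Phi(K)$, so $h(K)\le h(K/N)+d(K/N)+1\le h(K/N)+m$. Induct on $m$.
\end{proof}

\begin{proposition}\label{prop:h}
For each $\varepsilon>0$, the groups $G$, $|G|=p^n$, with $|h(G)-\frac29n^2|>\varepsilon n^2$ form a negligible class. So do the groups with $d(G)>(\frac23+\varepsilon)n$.
\end{proposition}

\begin{proof}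
\emph{Large $h$.} If many groups had large $h$, there would be too many groups of a somewhat larger order. Let $\mathcal C_n$ be the set of groups of order $p^n$ with $h>(\frac29+\varepsilon)n^2$. Put $\theta=\min(\varepsilon,1)/2$ and $a=\lfloor\theta n\rfloor$. For $K\in\mathcal C_n$, Lemmas~\ref{lem:burnside} and \ref{lem:count}(a) show that $\operatorname{Aut}(K)$ has at least $p^{a(h(K)-a)-n^2}$ orbits on $\operatorname{Gr}_a(H^2(K))$. By Lemma~\ref{lem:dictionary} these orbits, taken over all $K\in\mathcal C_n$, give pairwise nonisomorphic pairs $(E,A)$ with $|E|=p^{n+a}$, and a group $E$ has at most $p^{a(n+a)}$ subgroups generated by $a$ elements. Hence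
$$\log|\mathcal C_n|+a(\tfrac29+\varepsilon)n^2\le\log f(n+a)+O(n^2)=\gamma(n+a)+o(n^3).$$
Now $\gamma(n+a)=\gamma(n)+\frac29(n^2a+na^2+\frac13a^3)\le\gamma(n)+\frac29n^2a+na^2$ as $a\le n/2$. So $\log|\mathcal C_n|\le\gamma(n)-\theta(\varepsilon-\theta)n^3+o(n^3)$, and $\theta\le\varepsilon/2$.

\emph{Small $h$.} A group with small $h$ can be rebuilt from a quotient in few ways. We may assume $\varepsilon<\frac29$. Let $h(G)<(\frac29-\varepsilon)n^2$ and $i=\lfloor\varepsilon n\rfloor$, and take normal subgroups $1=M_0<M_1<\dots<M_i$ of $G$ with $|M_j|=p^j$. By Lemma~\ref{lem:fiveterm}, $h(G/M_j)\le(\frac29-\varepsilon)n^2+n$, and $G/M_{j-1}$ is a central extension of $G/M_j$ by a group of order $p$. Applying \eqref{eq:onestep} $i$ times, we find at most $f(n-i)\,p^{i((2/9-\varepsilon)n^2+n)}$ such $G$. Since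
\begin{equation}\label{eq:gammadown}
\gamma(n-i)\le\gamma(n)-\tfrac29n^2i+\tfrac29ni^2 ,
\end{equation}
the logarithm of this number is at most $\gamma(n)-\varepsilon n^2i+\frac29ni^2+o(n^3)=\gamma(n)-\frac79\varepsilon^2n^3+o(n^3)$.

\emph{Large $d$.} If $d(G)>(\frac23+\varepsilon)n$, then Lemma~\ref{lem:fiveterm} gives $h(G)\ge d(G)^2/2-n\ge(\frac29+\frac23\varepsilon)n^2-n$.
\end{proof}

\section{Removing generators}\label{sec:remove}

The remaining two parts of Theorem~\ref{thm:structure} are proved by one method. We rebuild $G$ from a subgroup $H\ge\Phi(G)$ of index $p^e$, where $e$ is a small multiple of $n$, by adjoining $e$ generators. By \eqref{eq:gammadown}, passing from order $p^n$ to order $p^{n-e}$ saves a factor of about $p^{(2/9)n^2}$ per generator, and each generator costs the choice of an automorphism of $H$. In the model case the two balance: conjugation by $x$ has the form $u\mapsto u\zeta(u)$ with $\zeta\in\operatorname{Hom}(H,\Phi(G))$, and if $d(H)$ is close to $d$ there are about $p^{d(n-d)}=p^{(2/9)n^2}$ such maps. A class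 of groups in which the automorphisms can be confined to a smaller set is negligible.

\subsection{The counting principle}

\begin{lemma}\label{lem:rebuild}
Let $\tau\ge0$ and $\theta,s>0$ satisfy $\theta s>\tau$. Suppose that for every large $n$ and every group $H$ of order less than $p^n$ a family $\mathcal F_n(H)$ of at most $p^{\tau n^3+O(n^2)}$ subgroups of $\operatorname{Aut}(H)$ is given, such that isomorphisms $H\to H'$ carry $\mathcal F_n(H)$ to $\mathcal F_n(H')$. Let $\mathcal X$ be a class of groups such that, for large $n$, each $G\in\mathcal X$ of order $p^n$ has a subgroup $H\ge\Phi(G)$ of index $p^e$ and a group $\Sigma\in\mathcal F_n(H)$ with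
\begin{enumerate}
\item[(i)] $\theta n\le e\le n/2$,
\item[(ii)] $\Sigma$ contains the automorphisms of $H$ induced by conjugation in $G$,
\item[(iii)] $\log|\Sigma|+en\le(\frac29-s)n^2$.
\end{enumerate}
Then $\mathcal X$ is negligible.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_e\in G$ lift a basis of $G/H$. Then $G$ is determined up to isomorphism by $H$, the automorphisms $\sigma_r$ of $H$ induced by the $x_r$, and the elements $x_r^p$ and $[x_r,x_t]$ $(r<t)$ of $H$. Indeed, in the group presented by these data the image of $H$ is normal with elementary abelian quotient of rank at most $e$, so this group has order at most $|H|p^e=|G|$, and it maps onto $G$. For fixed $e$ there are $f(n-e)$ choices for $H$, then $p^{\tau n^3+O(n^2)}$ for $\Sigma$, then $|\Sigma|^e$ for the $\sigma_r$ and at most $p^{ne(e+1)/2}$ for the elements. As $n-e\ge n/2$, \eqref{eq:HS} gives $\log f(n-e)\le\gamma(n-e)+o(n^3)$ uniformly in $e$. With \eqref{eq:gammadown} and $\frac29+\frac12<1$, the logarithm of the number of $G$ with given $e$ is at most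
$$\gamma(n)+\tau n^3+e\big(\log|\Sigma|+en-\tfrac29n^2\big)+o(n^3)\le\gamma(n)-(\theta s-\tau)n^3+o(n^3),$$
where $\Sigma$ is the largest group that occurs. There are at most $n$ values of $e$.
\end{proof}

The members of $\mathcal F_n(H)$ will be defined by chains of subgroups, which are cheap:
\begin{equation}\label{eq:chains}
\text{a group of order at most $p^n$ has at most $p^{n^2+n}$ strictly monotone chains of subgroups.}
\end{equation}
To see this, refine the chain to one from $1$ to the whole group in which each term has index $p$ in the next, and pick an element in each term outside the previous one. The terms are generated by initial segments of this sequence of at most $n$ elements, and the chain is given by the sequence and a set of marked segments.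

\subsection{Automorphisms that stabilize a chain}

\begin{lemma}\label{lem:zeta}
Let $L'\le L$ be normal subgroups of $H$ with $L/L'$ elementary abelian and central in $H/L'$. Let $\Sigma$ be a group of automorphisms of $H$ that preserve $L$ and $L'$ and act trivially on $H/L$ and $L/L'$. For $\sigma\in\Sigma$ put $\zeta_\sigma(u)=u^{-1}u^\sigma L'$. Then $\zeta_\sigma\in\operatorname{Hom}(H/\Phi(H),L/L')$, and $\sigma\mapsto\zeta_\sigma$ is a homomorphism whose kernel consists of the $\sigma$ that act trivially on $H/L'$.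
\end{lemma}

\begin{proof}
Work modulo $L'$. As $L/L'$ is central, $(uv)^\sigma=u\zeta_\sigma(u)v\zeta_\sigma(v)=uv\,\zeta_\sigma(u)\zeta_\sigma(v)$, so $\zeta_\sigma$ is a homomorphism to an elementary abelian group. As $\Sigma$ is trivial on $L/L'$, $u^{\sigma\sigma'}=(u\zeta_\sigma(u))^{\sigma'}=u\,\zeta_{\sigma'}(u)\zeta_\sigma(u)$.
\end{proof}

Applied to each step of a central series of $G$ inside $\Phi(G)$, the lemma gives the crude bound $\log|\Sigma|\le d(H)(n-d)$. A saving appears when the values of $\zeta$ have lifts that are not central one layer deeper, because $\sigma$ must respect commutators.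

\begin{example}\label{ex:heis}
Let $H$ be the Heisenberg group of order $p^{2m+1}$, with generators $a_1,\dots,a_m$, $v_1,\dots,v_m$ of order $p$, relations $[a_i,v_i]=c$ with $c$ central of order $p$, and all other pairs of generators commuting. Let $L=\langle a_1,\dots,a_m,c\rangle$ and $L'=\langle c\rangle$, and let $\sigma$ be an automorphism that is trivial on $H/L$, $L/L'$ and $L'$. Then $v_i^\sigma\in v_i\prod_ja_j^{s_{ij}}L'$, and for $i\ne k$
$$1=[v_i,v_k]^\sigma=[v_i^\sigma,v_k^\sigma]=c^{\,s_{ik}-s_{ki}} .$$
So the matrix $(s_{ij})$ is symmetric: of its $m^2$ entries only $m(m+1)/2$ are free. The first saving occurs for $m=2$, where $s_{12}=s_{21}$.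
\end{example}

In general $[u,v]$ need not be fixed by $\sigma$, but we shall see that it moves in a way governed by a homomorphism $\eta:\Phi(H)\to\mathbb F_p$. This has at most $n-d$ degrees of freedom, against a number of symmetry conditions that is quadratic in $n$. The next two lemmas contain the commutator computation and the linear algebra.

\begin{lemma}\label{lem:comm}
Let $u,v,a,b$ be elements of a group such that $[a,v]$ and $[u,b]$ are central and $a,b$ commute with each other and with $[u,v]$. Then $[ua,vb]=[u,v]\,[a,v]\,[u,b]$.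
\end{lemma}

\begin{proof}
By \eqref{eq:comm}, $[ua,vb]=[ua,b]\,[ua,v]^b$, $[ua,b]=[u,b]^a[a,b]=[u,b]$ and $[ua,v]=[u,v]^a[a,v]=[u,v][a,v]$, and the last element commutes with $b$.
\end{proof}

\begin{lemma}\label{lem:sym}
Let $\beta:A\times M\to\mathbb F_p$ be bilinear of rank $m$. The space of $\zeta\in\operatorname{Hom}(M,A)$ for which $(u,v)\mapsto\beta(\zeta u,v)$ is symmetric has codimension at least $m\dim M-\frac{m(m+1)}2$ in $\operatorname{Hom}(M,A)$.
\end{lemma}

\begin{proof}
Let $A_0\le A$ and $M_0\le M$ be the left and right radicals of $\beta$; both have codimension $m$. The form $\beta(\zeta u,v)$ vanishes for $v\in M_0$, so if it is symmetric it is a symmetric form on $M/M_0$. Such forms make up a space of dimension $m(m+1)/2$. The form determines $\zeta$ modulo $\operatorname{Hom}(M,A_0)$, which has dimension $(\dim A-m)\dim M$.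
\end{proof}

\subsection{Choosing the subgroup}\label{sec:blocks}

The crude bound involves $d(H)$, and a subgroup can need many more generators than $G$. We avoid this by cutting $G/\Phi(G)$ into many blocks and removing the least harmful one. Let $|G|=p^n$, $d=d(G)$, $V=G/\Phi(G)$ and $2\le B\le d$. Fix a decomposition $V=V_1\oplus\dots\oplus V_B$ with $\dim V_i\in\{\lfloor d/B\rfloor,\lceil d/B\rceil\}$. For $S\subseteq\{1,\dots,B\}$ let $H_S\trianglelefteq G$ be the preimage of $\bigoplus_{j\in S}V_j$. Put
$$H_i=H_{\{1,\dots,B\}\setminus\{i\}},\qquad \bar H_i=\bigoplus_{j\ne i}V_j,\qquad \rho_i=\log|\Phi(G):\Phi(H_i)| .$$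
With $e=\dim V_i$ we have $|G:H_i|=p^e$ and
\begin{equation}\label{eq:dH}
d(H_i)=d-e+\rho_i,\qquad \tfrac dB-1\le e\le\tfrac dB+1 .
\end{equation}
A commutator involves two blocks and a $p$-th power only one, so a given piece of $\Phi(G)$ should be lost in at most two of the subgroups $H_i$.

\begin{lemma}\label{lem:frattini}
$\sum_{i=1}^B\rho_i\le2\log|\Phi(G)|$.
\end{lemma}

\begin{proof}
Write $\Phi=\Phi(G)$ and $R_i=\Phi(H_i)\trianglelefteq G$, and put $X_i=\bigcap_{j<i}R_j$ for $1\le i\le B+1$ and $Y_i=\bigcap_{j>i}R_j$ for $0\le i\le B$, with $X_1=Y_B=\Phi$. Since $H_{\{i,\dots,B\}}\le H_j$ for $j<i$, we have $X_i\ge\Phi(H_{\{i,\dots,B\}})$, and by symmetry $Y_i\ge\Phi(H_{\{1,\dots,i\}})$.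

We claim that $R_iX_iY_i=\Phi$. Otherwise there is $N\trianglelefteq G$ with $R_iX_iY_i\le N<\Phi$ and $|\Phi:N|=p$. In $G/N$ the subgroup $\Phi/N$ is central of order $p$, so the commutator is an alternating bilinear form on $V$ with values in $\Phi/N$. It vanishes on $\bigoplus_{j\in S}V_j$ for each of the sets $S=\{1,\dots,B\}\setminus\{i\}$, $\{i,\dots,B\}$, $\{1,\dots,i\}$, because $\Phi(H_S)\le N$. Two indices different from $i$ lie in the first set, and $i$ together with any index lies in the second or the third. So the form vanishes and $G/N$ is abelian. Then the $p$-th power map of $G/N$ is a homomorphism, and it kills the images of the three subgroups $H_S$, which generate $G$. Thus $G/N$ is elementary abelian, contradicting $\Phi(G/N)=\Phi/N\ne1$.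

Since $X_{i+1}=X_i\cap R_i$ and $Y_{i-1}=Y_i\cap R_i$,
$$\log|X_i:X_{i+1}|=\log|X_iR_i:R_i|=\rho_i-\log|\Phi:X_iR_i|,\qquad \log|Y_i:Y_{i-1}|=\rho_i-\log|\Phi:Y_iR_i| .$$
By the claim the normal subgroups $X_iR_i$ and $Y_iR_i$ have product $\Phi$, so $|\Phi:X_iR_i|\,|\Phi:Y_iR_i|=|\Phi:X_iR_i\cap Y_iR_i|\le|\Phi:R_i|$. Adding the two equations gives $\log|X_i:X_{i+1}|+\log|Y_i:Y_{i-1}|\ge\rho_i$. The sum over $i$ of the left side telescopes to at most $2\log|\Phi|$.
\end{proof}

The constant $2$ is attained: for $G=D_8$, $B=2$ and $H_1,H_2$ the two Klein four-subgroups, $\rho_1=\rho_2=\log|\Phi(G)|=1$.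

We also need that pairings with $V$ stay almost nondegenerate when a block is removed.

\begin{lemma}\label{lem:indep}
Let $\beta:Y\times V\to X$ be a bilinear map of vector spaces such that $\beta(y,V)=0$ only for $y=0$, and let $C_i=\{y\in Y:\beta(y,\bar H_i)=0\}$. Then $\sum_i\dim C_i\le\dim Y$.
\end{lemma}

\begin{proof}
The sum of the $C_i$ is direct: if $y\in C_i$ is a sum of elements of the $C_j$, $j\ne i$, then $\beta(y,V_i)=0$ because $V_i\le\bar H_j$, so $\beta(y,V)=0$.
\end{proof}

\section{The number of generators}\label{sec:d}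

Let $x=d/n$. The crude bound $\log|\Sigma|\le d(H)(n-d)\approx x(1-x)n^2$ is below $\frac29n^2$ for $x<\frac13$, but not for $\frac13\le x\le\frac23$. In that range we use Proposition~\ref{prop:h}. A typical group has $h(G)\approx\frac29n^2$, while $V=G/\Phi(G)$ contributes only $\frac12x^2n^2$. By Lemma~\ref{lem:pairing} the rest comes from pairings $\beta_\omega$ on the layers of a central series, so some of these pairings have large rank. Conjugation in $G$ fixes the classes $\omega$, and this imposes symmetry conditions as in Example~\ref{ex:heis}.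

\subsection{The lower exponent-$p$ central series}

Put $P_1=G$ and $P_{i+1}=[P_i,G]P_i^p$, so $P_2=\Phi(G)$. We write $P_i(G)$ when the group must be named; a surjection $E\to Q$ maps $P_i(E)$ onto $P_i(Q)$. Let $l$ be maximal with $P_l\ne1$, and put $\operatorname{gr}_i=P_i/P_{i+1}$ and $t_i=\dim\operatorname{gr}_i$. Each $\operatorname{gr}_i$ is elementary abelian and central in $G/P_{i+1}$; also $\operatorname{gr}_1=V$ and $\sum_{i\ge2}t_i=n-d$.

\begin{lemma}\label{lem:series}
$[P_a,P_b]\le P_{a+b}$. Commutation induces bilinear maps $\operatorname{gr}_a\times\operatorname{gr}_b\to\operatorname{gr}_{a+b}$.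
\end{lemma}

\begin{proof}
We induct on $b$, for all $a$ at once; the case $b=1$ is part of the definition. Work modulo $P_{a+b+1}$. By induction $[G,P_a,P_b]\le[P_{a+1},P_b]$ and $[P_a,P_b,G]\le[P_{a+b},G]$ are trivial, so $[P_b,G]$ centralizes $P_a$ by the three subgroups lemma. For $u\in P_a$ and $v\in P_b$ the element $[u,v]\in P_{a+b}$ is central of order dividing $p$, so $[u,v^p]=[u,v]^p=1$. Hence $P_{b+1}$ centralizes $P_a$. For the second claim, modulo $P_{a+b+1}$ the commutators $[u,v]$ are central, hence multiplicative in $u$ and $v$, and trivial if $u\in P_{a+1}$ or $v\in P_{b+1}$.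
\end{proof}

For $2\le j\le l$ apply Lemma~\ref{lem:pairing} with $K=G/P_{j+1}$ and $N=\operatorname{gr}_j\le\Phi(K)$. Let $\mathcal W_j$ be the space of pairings $\beta_\omega:\operatorname{gr}_j\times V\to\mathbb F_p$, $\omega\in H^2(G/P_{j+1})$. Summing $h(G/P_{j+1})\le h(G/P_j)+\dim\mathcal W_j+t_j$ over $j$ gives
\begin{equation}\label{eq:sumW}
\sum_{j=2}^l\dim\mathcal W_j\ \ge\ h(G)-\tfrac{d(d+1)}2-n .
\end{equation}
Let $m_j$ be the largest rank of a member of $\mathcal W_j$. By Lemma~\ref{lem:count}(d),
\begin{equation}\label{eq:rank}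
\dim\mathcal W_j\le m_j(t_j+d)\le m_jn .
\end{equation}

To use a class $\omega\in H^2(G/P_{j+1})$ in Lemma~\ref{lem:rebuild} we must record it, at a cost of up to $n^2$ in the exponent. We cannot afford this for a number of layers comparable to $n$. Only few layers are thick, so it suffices to show that the thin layers deep in the series contribute little to \eqref{eq:sumW}. An element of $\operatorname{gr}_j$ is built from brackets and powers, and the Hall--Witt identity moves a bracket from the left entry of a pairing to the right entry. After $k$ moves the right entry lies in $\operatorname{gr}_{k+1}$, which can be chosen thin compared with $V$, and each move leaves an error that factors through $\operatorname{gr}_j$.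

\begin{lemma}\label{lem:thin}
Let $k\ge1$ and $k+2\le j\le l$. Then $\dim\mathcal W_j\le t_j(t_{k+1}+kt_j)$.
\end{lemma}

\begin{proof}
Let $Q=G/P_{j+1}$, so that $\operatorname{gr}_i=P_i(Q)/P_{i+1}(Q)$ for $i\le j$. Let $\omega\in H^2(Q)$ have extension $E$ with kernel $\langle c\rangle$. Then $P_{j+1}(E)\le\langle c\rangle$ and $P_{j+2}(E)=1$. For $0\le m\le k$ define
$$\psi_m^\omega:\operatorname{gr}_{j-m}\times\operatorname{gr}_{m+1}\to\mathbb F_p,\qquad[\tilde z,\tilde w]=c^{\psi^\omega_m(z,w)},$$
where $\tilde z,\tilde w$ are lifts to $E$ of representatives of $z,w$ in $P_{j-m}(Q)$, $P_{m+1}(Q)$. As $c$ is central, we may take $\tilde z\in P_{j-m}(E)$ and $\tilde w\in P_{m+1}(E)$. By Lemma~\ref{lem:series} in $E$ the commutator lies in $P_{j+1}(E)\le\langle c\rangle$, it is multiplicative in both entries, and it is trivial if $\tilde z\in P_{j-m+1}(E)$ or $\tilde w\in P_{m+2}(E)$. So $\psi_m^\omega$ is well defined and bilinear. It is linear in $\omega$, since in a Baer sum the pairs $(\tilde z_1,\tilde z_2)$, $(\tilde w_1,\tilde w_2)$ represent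 lifts and their commutator is taken componentwise. Also $\psi_0^\omega=\beta_\omega$. Let $0\le m\le k-1$ and $w\in\operatorname{gr}_{m+1}$, and omit $\omega$ from the notation.

\emph{Brackets.} Let $z=[z',v]$ with $z'\in\operatorname{gr}_{j-m-1}$ and $v\in V$. Apply \eqref{eq:HW} to lifts $\tilde z',\tilde v,\tilde w$ in $P_{j-m-1}(E)$, $E$, $P_{m+1}(E)$. The three triple commutators lie in $P_{j+1}(E)$ and are central, so the conjugations may be dropped. The inner commutators $[\tilde z',\tilde v^{-1}]$, $[\tilde v,\tilde w^{-1}]$, $[\tilde w,\tilde z'^{-1}]$ lift representatives of $-z\in\operatorname{gr}_{j-m}$, $-[v,w]\in\operatorname{gr}_{m+2}$, $-[w,z']=[z',w]\in\operatorname{gr}_j$. Hence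
$$[\tilde z',\tilde v^{-1},\tilde w]=c^{-\psi_m(z,w)},\qquad[\tilde v,\tilde w^{-1},\tilde z']=c^{\psi_{m+1}(z',[v,w])},\qquad[\tilde w,\tilde z'^{-1},\tilde v]=c^{\psi_0([z',w],v)},$$
and therefore
\begin{equation}\label{eq:move}
\psi_m(z,w)=\psi_{m+1}(z',[v,w])+\psi_0([z',w],v).
\end{equation}

\emph{Powers.} Let $z$ be the class of $y^p$, where $y\in P_{j-m-1}(Q)$ has class $z'$. Take a lift $\tilde y\in P_{j-m-1}(E)$ and put $q=[\tilde y,\tilde w]\in P_j(E)$, a lift of $[z',w]\in\operatorname{gr}_j$. Since $j-m-1\ge j-k\ge2$, we have $[q,\tilde y]\in P_{j+2}(E)=1$; this is where $j\ge k+2$ is used. So $(\tilde y^p)^{\tilde w}=(\tilde yq)^p=\tilde y^pq^p$, that is,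
\begin{equation}\label{eq:power}
\psi_m(z,w)=\pi_\omega([z',w]).
\end{equation}

For $z\in\operatorname{gr}_{j-m}$ let $D_m(z)$ be the dimension of the subspace $\{\psi_m^\omega(z,\cdot):\omega\in H^2(Q)\}$ of $\operatorname{gr}_{m+1}^*$. The linear maps $w\mapsto[z',w]\in\operatorname{gr}_j$ and $w\mapsto[v,w]\in\operatorname{gr}_{m+2}$ do not depend on $\omega$. The functionals that factor through the first map form a space of dimension at most $t_j$, and the first term on the right of \eqref{eq:move} is the pullback of $\psi^\omega_{m+1}(z',\cdot)$ along the second map. So $D_m(z)\le D_{m+1}(z')+t_j$ for a bracket $z=[z',v]$, and $D_m(z)\le t_j$ for a power.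

Let $\Omega_{j-k}=\operatorname{gr}_{j-k}$, and for $j-k\le a<j$ let $\Omega_{a+1}\subseteq\operatorname{gr}_{a+1}$ consist of the brackets $[z',v]$ with $z'\in\Omega_a$, $v\in V$, and the classes of the powers $y^p$, $y\in P_a(Q)$. By the definition of $P_{a+1}$ and bilinearity, $\Omega_{a+1}$ spans $\operatorname{gr}_{a+1}$ if $\Omega_a$ spans $\operatorname{gr}_a$. Starting from $D_k(z)\le t_{k+1}$, downward induction on $m$ gives $D_m(z)\le t_{k+1}+(k-m)t_j$ for $z\in\Omega_{j-m}$. Choose a basis $z_1,\dots,z_{t_j}$ of $\operatorname{gr}_j$ inside $\Omega_j$. A pairing $\beta_\omega$ is determined by the functionals $\beta_\omega(z_i,\cdot)$, so $\dim\mathcal W_j\le\sum_iD_0(z_i)\le t_j(t_{k+1}+kt_j)$.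
\end{proof}

\subsection{Few generators are rare}

\begin{proposition}\label{prop:d}
For every $\varepsilon\in(0,\frac12)$, the groups $G$, $|G|=p^n$, with $d(G)\le(\frac23-\varepsilon)n$ form a negligible class.
\end{proposition}

\begin{proof}
Put
$$\varepsilon'=\varepsilon/400,\qquad k_0=\lceil400/\varepsilon\rceil,\qquad B=\lceil2000/\varepsilon\rceil,\qquad T=\lceil10^4B/\varepsilon\rceil .$$
The errors $\varepsilon'$, $1/k_0$, $1/B$ are small multiples of $\varepsilon$. The number $T$ is much larger than $B/\varepsilon$, because recording classes will cost $n^3/T$, while the gain has order $\varepsilon n^3/B$.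

By Proposition~\ref{prop:h} we may restrict to groups with $h(G)\ge(\frac29-\varepsilon')n^2$. By \eqref{eq:sumW} and $\dim\mathcal W_j\le t_jd$ we have $h(G)\le\frac{d(d+1)}2+dn+n$; for $d\le n/10$ this is at most $0.105\,n^2+O(n)$, which is too small for large $n$. So $x=d/n$ lies in $(\frac1{10},\frac23-\varepsilon]$. We verify the hypotheses of Lemma~\ref{lem:rebuild} with $\tau=1/T$, $\theta=1/(11B)$ and $s=\varepsilon/60$; note that $\theta s=\varepsilon/(660B)>\varepsilon/(10^4B)\ge\tau$.

\emph{Step 1: the selected layers.} Let $J$ be the set of $j\in\{2,\dots,l\}$ with $j\le k_0+2$ or $t_j>T$. Then $|J|\le k_0+1+n/T$. Since $t_2+\dots+t_{k_0+1}\le n$, some $k\in\{1,\dots,k_0\}$ has $t_{k+1}\le n/k_0$. If $j\notin J$, then $j\ge k+2$ and $t_j\le T$, so Lemma~\ref{lem:thin} gives $\sum_{j\notin J}\dim\mathcal W_j\le n(n/k_0+k_0T)$. With \eqref{eq:sumW} and \eqref{eq:rank},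
\begin{equation}\label{eq:ranksum}
\frac1n\sum_{j\in J}m_j\ \ge\ \nu_0-\varepsilon'-\frac1{k_0}-o(1),\qquad\nu_0=\frac29-\frac{x^2}2 .
\end{equation}
For $j\in J$ fix $\omega_j\in H^2(G/P_{j+1})$ such that $\beta_j=\beta_{\omega_j}$ has rank $m_j$.

\emph{Step 2: the subgroup $H$.} Take a decomposition as in Section~\ref{sec:blocks}; $B\le d$ for large $n$. Let $m'_{j,i}$ be the rank of $\beta_j$ on $\operatorname{gr}_j\times\bar H_i$. Apply Lemma~\ref{lem:indep} with $Y$ the quotient of $\operatorname{gr}_j$ by the left radical of $\beta_j$. Here $\dim Y=m_j$ and $\dim C_i=m_j-m'_{j,i}$, so $\sum_i(m_j-m'_{j,i})\le m_j\le t_j$. With Lemma~\ref{lem:frattini}, the numbers $\rho_i+\sum_{j\in J}(m_j-m'_{j,i})$ have sum at most $3n$, so for some $i$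
\begin{equation}\label{eq:choice}
\rho_i+\sum_{j\in J}(m_j-m'_{j,i})\le\frac{3n}B .
\end{equation}
Fix this $i$ and put $H=H_i$, $\bar H=\bar H_i$, $e=\dim V_i$, $m'_j=m'_{j,i}$, $M=H/\Phi(H)$. By \eqref{eq:dH}, $d-e\le d(H)\le d+3n/B$, and $\frac n{10B}-1\le e\le\frac{2n}{3B}+1$. So (i) holds for large $n$, and $e/n\le1/B$.

\emph{Step 3: the family.} For a group $H$ consider data consisting of a chain $L_2>L_3>\dots>L_{r+1}=1$ of normal subgroups of $H$, a set $J\subseteq\{2,\dots,r\}$ with $|J|\le k_0+1+n/T$, and classes $\omega_j'\in H^2(H/L_{j+1})$ for $j\in J$. Attach to these data the group of automorphisms of $H$ that preserve all $L_j$, act trivially on $H/L_2$ and on all $L_j/L_{j+1}$, and fix all $\omega_j'$. Let $\mathcal F_n(H)$ be the family of these groups. By \eqref{eq:chains} and Corollary~\ref{cor:hbound} it has at most $p^{n^2+n}\,2^n\,p^{n^2(k_0+1+n/T)}=p^{n^3/T+O(n^2)}$ members.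

For our $G$ let $\Sigma\in\mathcal F_n(H)$ be given by $L_j=P_j$, the set $J$ of Step 1, and the restrictions $\omega'_j$ of $\omega_j$ to $H/P_{j+1}$. Conjugation by $g\in G$ preserves the $P_j$ and is trivial on $H/P_2$ and on the $\operatorname{gr}_j$. For $j\in J$ let $E$ be the extension of $G/P_{j+1}$ by $\langle c\rangle$ with class $\omega_j$ and let $E_H$ be the preimage of $H/P_{j+1}$, which represents $\omega_j'$. Conjugation by a lift of $g$ to $E$ is an automorphism of $E_H$ that fixes $c$, so conjugation by $g$ fixes $\omega_j'$. This proves (ii).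

\emph{Step 4: the order of $\Sigma$.} Let $\Sigma^{(j)}$ be the subgroup of $\Sigma$ acting trivially on $H/P_j$, so $\Sigma=\Sigma^{(2)}\ge\dots\ge\Sigma^{(l+1)}=1$. By Lemma~\ref{lem:zeta}, $\sigma\mapsto\zeta_\sigma$ embeds $\Sigma^{(j)}/\Sigma^{(j+1)}$ in $\operatorname{Hom}(M,\operatorname{gr}_j)$, so $\log|\Sigma^{(j)}:\Sigma^{(j+1)}|\le d(H)t_j$.

Let $j\in J$, $\sigma\in\Sigma^{(j)}$, $\zeta=\zeta_\sigma$, with $E$, $E_H$ as above, and let $\tilde N$ be the preimage of $\operatorname{gr}_j$, which is abelian by Lemma~\ref{lem:pairing}. As $\sigma$ fixes $\omega_j'$, it lifts to an automorphism $\tilde\sigma$ of $E_H$ that fixes $c$, and $u^{\tilde\sigma}=ua_u$ with $a_u\in\tilde N$ a lift of $\zeta(u)$. For $a\in\tilde N$ and $g\in E$ the commutator $[a,g]=c^{\beta_j(a,g)}$ is central, and it is trivial if $g$ maps into $\Phi(G)/P_{j+1}$, in particular if $g$ is a commutator. So Lemma~\ref{lem:comm} gives, for $u,v\in E_H$,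
$$[u,v]^{\tilde\sigma}=[ua_u,va_v]=[u,v]\,c^{\beta_j(\zeta u,v)-\beta_j(\zeta v,u)} .$$
On the other hand $\zeta$ vanishes on $\Phi(H)P_{j+1}/P_{j+1}$. On the preimage of this subgroup in $E_H$ we thus have $y^{\tilde\sigma}=yc^{\eta(y)}$, where $\eta$ is a homomorphism because $c$ is central, and $\eta(c)=0$. So $\eta$ may be viewed as an element of $\operatorname{Hom}(\Phi(H),\mathbb F_p)$, and
\begin{equation}\label{eq:eta}
\beta_j(\zeta u,v)-\beta_j(\zeta v,u)=\eta([u,v])\qquad(u,v\in H).
\end{equation}
There are at most $|\Phi(H)|\le p^{n-d}$ homomorphisms $\eta$, and two maps $\zeta$ with the same $\eta$ differ by a map for which $\beta_j(\zeta u,v)$ is symmetric on $M$. The pairing $\operatorname{gr}_j\times M\to\mathbb F_p$ induced by $\beta_j$ through the surjection $M\to\bar H$ has rank $m_j'$. By Lemma~\ref{lem:sym},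
$$\log|\Sigma^{(j)}:\Sigma^{(j+1)}|\le d(H)t_j-\Big(m'_jd(H)-\tfrac{m'_j(m'_j+1)}2\Big)+(n-d).$$
Sum over all $j$. We use $d(H)(n-d)\le d(n-d)+3n^2/B$, then $m_j'd(H)\ge m_j'd-m_j'e$ and $\sum_{j\in J}m_j'\le n$, and $|J|(n-d)\le n^2/T+O(n)$. Put $y_j=m_j'/n\in[0,x]$, $\varphi(y)=y(x-y/2)$ and $\Delta=\sum_{j\in J}\varphi(y_j)$. Then, as $2e/n\le2/B$,
\begin{equation}\label{eq:Sigma}
\frac{\log|\Sigma|+en}{n^2}\le\frac29-\Big(\frac29-x(1-x)+\Delta\Big)+\frac5B+\frac1T+o(1).
\end{equation}
Here $5/B\le0.0025\,\varepsilon$ and $1/T\le10^{-4}\varepsilon$. To obtain (iii) it suffices to show that the bracket is at least $0.022\,\varepsilon-o(1)$, since $0.022-0.0026>\frac1{60}$.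

\emph{Step 5: the inequality.} The function $\varphi$ has derivative $x-y\in[0,1]$ on $[0,x]$, so it is increasing and nonnegative there, and $\Delta\ge0$.

If $x\le\frac3{10}$, then the bracket is at least $\frac29-\frac{21}{100}=\frac{11}{900}>0.024\,\varepsilon$, as $\varepsilon<\frac12$.

Let $\frac3{10}<x\le\frac23-\varepsilon$. By \eqref{eq:ranksum} and \eqref{eq:choice}, $\sum_{j\in J}y_j\ge\nu:=\nu_0-\xi$, where $0\le\xi=\varepsilon'+\frac1{k_0}+\frac3B+o(1)\le0.0065\,\varepsilon+o(1)$. We have $\nu_0=\frac12(\frac23-x)(\frac23+x)\ge0.48\,\varepsilon$ and $\nu_0<\frac29-\frac9{200}<x$, so $0<\nu\le\nu_0<x$ for large $n$. We claim $\Delta\ge\varphi(\nu)$. If some $y_j\ge\nu$, then $\Delta\ge\varphi(y_j)\ge\varphi(\nu)$. Otherwise $x-y_j/2\ge x-\nu/2>0$ for all $j$, and $\Delta\ge(x-\nu/2)\sum_jy_j\ge\varphi(\nu)$. Since $\varphi'\le1$, this gives $\Delta\ge\varphi(\nu_0)-\xi$. Now $\frac29-x(1-x)=-(\frac23-x)(x-\frac13)$ and $x-\nu_0/2=x-\frac19+\frac{x^2}4$, so $\frac29-x(1-x)+\varphi(\nu_0)=(\frac23-x)F(x)$ with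
$$F(x)=\tfrac12\big(\tfrac23+x\big)\big(x-\tfrac19+\tfrac{x^2}4\big)-\big(x-\tfrac13\big)=\tfrac18x^3+\tfrac7{12}x^2-\tfrac{13}{18}x+\tfrac8{27}.$$
The quadratic $\frac7{12}x^2-\frac{13}{18}x+\frac8{27}$ has minimum $\frac8{27}-\frac{(13/18)^2}{7/3}=\frac{55}{756}>\frac1{20}$, so $F(x)>\frac1{20}$ for $x>0$. Hence the bracket is at least $0.05\,\varepsilon-0.0065\,\varepsilon-o(1)$.

In both cases (iii) holds for large $n$, and Lemma~\ref{lem:rebuild} applies.
\end{proof}

\section{The Frattini subgroup is almost central and elementary}\label{sec:A}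

Once $d\approx\frac23n$, the crude bound $d(H)(n-d)$ is about $\frac29n^2$, so any saving of order $n^2$ makes a class negligible. No cohomology classes need to be recorded now: we filter $\Phi(G)$ from the bottom by iterating $A(\cdot)$, and in this series every element of a layer above the first has a nontrivial commutator or $p$-th power in the layer below. Each such layer of dimension $a_j$ will save about $a_jn/30$.

\begin{proposition}\label{prop:A}
For every $\delta\in(0,\frac12)$, the groups $G$, $|G|=p^n$, with $\log|\Phi(G):A(G)|>\delta n$ form a negligible class.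
\end{proposition}

\begin{proof}
Put $\varepsilon=\delta/60$ and $B=\lceil720/\delta\rceil$. By Propositions~\ref{prop:h} and \ref{prop:d} we may restrict to groups with $|d-\frac23n|\le\varepsilon n$. We apply Lemma~\ref{lem:rebuild} with $\tau=0$, $\theta=1/(2B)$, $s=\delta/60$.

\emph{Step 1: the series.} Define $Z_0=1$ and $Z_j/Z_{j-1}=A(G/Z_{j-1})=:A_j$, until $Z_l=\Phi(G)$; the series is strictly increasing up to that point. Put $a_j=\dim A_j$, so $\sum_{j\ge1}a_j=n-d$ and $\sum_{j\ge2}a_j=\log|\Phi(G):A(G)|>\delta n$. Let $j\ge2$ and work in $G/Z_{j-2}$. Since $[Z_j,G]\le Z_{j-1}$ and $A_{j-1}$ is central and elementary abelian, commutation gives a bilinear map $\beta_j:A_j\times V\to A_{j-1}$. In particular $Z_j/Z_{j-2}$ centralizes $\Phi(G)/Z_{j-2}$, which contains it. So $Z_j/Z_{j-2}$ is abelian, and the $p$-th power gives a linear map $\pi_j:A_j\to A_{j-1}$. If $\beta_j(z,V)=0$ and $\pi_j(z)=0$, then a lift of $z$ lies in $A(G/Z_{j-2})=A_{j-1}$, so $z=0$.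

\emph{Step 2: the subgroup $H$.} Take a decomposition as in Section~\ref{sec:blocks}, and put $C_{j,i}=\{z\in\ker\pi_j:\beta_j(z,\bar H_i)=0\}$ for $j\ge2$. Lemma~\ref{lem:indep} with $Y=\ker\pi_j$ gives $\sum_i\dim C_{j,i}\le a_j$. With Lemma~\ref{lem:frattini} we find, by averaging, an $i$ with $\rho_i+\sum_{j\ge2}\dim C_{j,i}\le3n/B$. Put $H=H_i$, $\bar H=\bar H_i$, $e=\dim V_i$, $C_j=C_{j,i}$, $c_j=\dim C_j$, $M=H/\Phi(H)$. As $\varepsilon<\frac1{120}$ and $B>1440$, for large $n$ we have by \eqref{eq:dH}
$$d\ge0.65\,n,\qquad\tfrac n{2B}\le e\le\tfrac nB\le0.01\,n,\qquad 0.64\,n\le d-e\le d(H)\le d+\tfrac{3n}B .$$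

\emph{Step 3: the family.} To a chain $1=L_0<L_1<\dots<L_r$ of normal subgroups of a group $H$ attach the group of automorphisms of $H$ that preserve all $L_j$ and act trivially on $H/L_r$ and on all $L_j/L_{j-1}$. These groups form the family $\mathcal F_n(H)$, which has $p^{O(n^2)}$ members by \eqref{eq:chains}. Let $\Sigma$ be the member given by the chain $(Z_j)$. It contains the conjugations by elements of $G$, as $G/Z_l$ is abelian and $A_j$ is central in $G/Z_{j-1}$. Let $\Sigma_j$ be the subgroup acting trivially on $H/Z_j$, so $\Sigma=\Sigma_l\ge\dots\ge\Sigma_0=1$. By Lemma~\ref{lem:zeta}, $\Sigma_j/\Sigma_{j-1}$ embeds in $\operatorname{Hom}(M,A_j)$, and $\log|\Sigma_j:\Sigma_{j-1}|\le d(H)a_j$. We show that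
\begin{equation}\label{eq:layer}
\log|\Sigma_j:\Sigma_{j-1}|\le d(H)a_j-(a_j-c_j)\tfrac n{30}\qquad(j\ge2).
\end{equation}

\emph{Step 4: the equations.} Let $j\ge2$, $\sigma\in\Sigma_j$, $\zeta=\zeta_\sigma$. In $H/Z_{j-2}$ write $u^\sigma=ua_u$ with $a_u\in Z_j/Z_{j-2}$ a lift of $\zeta(u)$. On $\Phi(H)$ the map $\zeta$ vanishes, so $y^\sigma=y\eta(y)$ with $\eta(y)\in A_{j-1}$, and $\eta\in\operatorname{Hom}(\Phi(H),A_{j-1})$ because $A_{j-1}$ is central. The elements $a_u$ commute with each other and with all commutators by Step 1, and $[a_u,v]=\beta_j(\zeta u,v)$ is central. So Lemma~\ref{lem:comm} gives $[u,v]^\sigma=[u,v][a_u,v][u,a_v]$, and $(u^p)^\sigma=(ua_u)^p=u^pa_u^p[a_u,u]^{\binom p2}$. Both $[u,v]$ and $u^p$ lie in $\Phi(H)$, hence for $u,v\in H$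
\begin{equation}\label{eq:two}
\beta_j(\zeta u,v)-\beta_j(\zeta v,u)=\eta([u,v]),\qquad\pi_j(\zeta u)+\tbinom p2\beta_j(\zeta u,u)=\eta(u^p).
\end{equation}
There may be too many $\eta$ to enumerate, so we use these equations one coordinate at a time. For $\lambda\in A_{j-1}^*$ let $\beta_\lambda:A_j\times M\to\mathbb F_p$ be the pairing induced by $\lambda\beta_j$ through $M\to\bar H$, and put $\pi_\lambda=\lambda\pi_j\in A_j^*$ and $\eta_\lambda=\lambda\eta\in\operatorname{Hom}(\Phi(H),\mathbb F_p)$. For each $\lambda$ there are at most $p^{n-d}$ possibilities for $\eta_\lambda$. Let $m_\lambda$ be the rank of $\beta_\lambda$, let $M_\lambda\le M$ be its right radical, of codimension $m_\lambda$, and let $R_\lambda\le A_j^*$ be the span of $\pi_\lambda$ and the functionals $\beta_\lambda(\cdot,v)$, $v\in M$. An element $z\in A_j$ is killed by all $R_\lambda$ if and only if $z\in C_j$, so $\dim\sum_\lambda R_\lambda=a_j-c_j$.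

\emph{Case 1: $m=m_\lambda\ge d/4$ for some $\lambda$.} One functional saves an amount of order $n^2$. Compose the first equation of \eqref{eq:two} with $\lambda$. Two maps $\zeta$ with the same $\eta_\lambda$ differ by a map for which $\beta_\lambda(\zeta u,v)$ is symmetric, so Lemma~\ref{lem:sym} gives
$$\log|\Sigma_j:\Sigma_{j-1}|\le d(H)a_j-\Big(m\,d(H)-\tfrac{m(m+1)}2\Big)+(n-d).$$
As $m\le d(H)$, the bracket is at least $m(d(H)-1)/2\ge\frac{0.65}4\cdot\frac{0.64}2\,n^2-O(n)\ge0.05\,n^2$ for large $n$. So the saving is at least $0.05\,n^2-n\ge n^2/30\ge a_jn/30$.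

\emph{Case 2: $m_\lambda<d/4$ for all $\lambda$.} Now the radicals $M_\lambda$ are large, and on them the equations force values of $\zeta$ to vanish. Choose $\lambda_1,\dots,\lambda_q$ such that, with $R_s=R_{\lambda_s}$, $M_s=M_{\lambda_s}$, $U_0=0$ and $U_s=R_1+\dots+R_s$, the increments $r_s=\dim U_s-\dim U_{s-1}$ are positive and $U_q=\sum_\lambda R_\lambda$. Then $q\le\sum_sr_s=a_j-c_j$. The equations \eqref{eq:two} are linear in $(\zeta,\eta)$, so two maps $\zeta$ with the same $\eta_{\lambda_1},\dots,\eta_{\lambda_q}$ differ by a $\zeta$ that satisfies the equations for $\lambda_1,\dots,\lambda_q$ with zero right sides. For such $\zeta$, for $\lambda=\lambda_s$, $v\in M_s$ and $u\in M$ we get $\beta_\lambda(\zeta v,u)=\beta_\lambda(\zeta u,v)=0$, and then $\pi_\lambda(\zeta v)=-\binom p2\beta_\lambda(\zeta v,v)=0$. So $R_s$ kills $\zeta(M_s)$. In terms of the duality between $\operatorname{Hom}(M,A_j)$ and $A_j^*\otimes M$, the map $\zeta$ is annihilated by $\mathcal E_q$, where $\mathcal E_s=\sum_{s'\le s}R_{s'}\otimes M_{s'}\le U_s\otimes M$.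 The map $\mathcal E_s\to(U_s/U_{s-1})\otimes M$ kills $\mathcal E_{s-1}$ and has image $(U_s/U_{s-1})\otimes M_s$, because $R_s$ maps onto $U_s/U_{s-1}$. Hence $\dim\mathcal E_q\ge\sum_sr_s\dim M_s\ge(a_j-c_j)(d(H)-\frac d4)$, and
$$\log|\Sigma_j:\Sigma_{j-1}|\le d(H)a_j-(a_j-c_j)\big(d(H)-\tfrac d4\big)+q(n-d)\le d(H)a_j-(a_j-c_j)\big(d(H)-\tfrac d4-(n-d)\big).$$
Finally $d(H)-\frac d4-(n-d)\ge\frac74d-e-n\ge0.12\,n$. This step needs the lower bound on $d$: the cost $n-d$ of recording $\eta_\lambda$ has to be smaller than the gain $d(H)-\frac d4$. This proves \eqref{eq:layer}.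

\emph{Step 5: summation.} By \eqref{eq:layer}, $\log|\Sigma|\le d(H)(n-d)-\frac n{30}(\delta n-\frac{3n}B)$. With $d=(\frac23+y)n$ we have $d(n-d)=(\frac29-\frac y3-y^2)n^2\le(\frac29+\frac\varepsilon3)n^2$. Using $d(H)\le d+3n/B$ and $e/n\le1/B$,
$$\frac{\log|\Sigma|+en}{n^2}\le\frac29+\frac\varepsilon3+\frac3B+\frac1{10B}+\frac1B-\frac\delta{30}\le\frac29+\frac\delta{180}+\frac\delta{120}-\frac\delta{30}\le\frac29-\frac\delta{60}.$$
So Lemma~\ref{lem:rebuild} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]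
The class shrinks as $\delta$ grows, so we may assume $\delta<\frac12$. It is then the union of three classes that are negligible by Propositions~\ref{prop:h}, \ref{prop:d} and \ref{prop:A}.
\end{proof}

\section{Stabilizers of subspaces}\label{sec:stab}

Fix $0<\delta\le\frac1{100}$. Let $\mathcal G_n$ be the set of groups $G$ of order $p^n$ with $|d(G)-\frac23n|\le\delta n$ and $\log|\Phi(G):A(G)|\le\delta n$. By Theorem~\ref{thm:structure} the groups outside the sets $\mathcal G_n$ form a negligible class.

\subsection{The groups over a fixed quotient}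

Call $K$ \emph{admissible} (for $n$) if $K\cong G/A(G)$ for some $G\in\mathcal G_n$. Fix an admissible $K$ and put
$$a=n-\log|K|,\qquad V=K/\Phi(K),\qquad d=\dim V,\qquad M=H^2(K),\qquad h=\dim M .$$
Since $A(G)\le\Phi(G)$, we have $d=d(G)$ and $\Phi(K)=\Phi(G)/A(G)$. So $a=n-d-\log|\Phi(K)|$, and with Lemma~\ref{lem:fiveterm}, for large $n$,
\begin{equation}\label{eq:param}
\log|\Phi(K)|\le\delta n,\qquad(\tfrac13-2\delta)n\le a\le(\tfrac13+\delta)n,\qquad h\ge\tfrac12(\tfrac23-\delta)^2n^2-\delta n\ge(\tfrac29-\delta)n^2 .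
\end{equation}
Numerically, $0.313\,n\le a\le0.344\,n$, $0.656\,n\le d\le0.677\,n$ and $h\ge0.212\,n^2$. Let $\Gamma=\operatorname{Aut}(K)$, let $\Gamma_0$ be the kernel of $\Gamma\to GL(V)$, and denote images in $GL(V)$ by bars. By Lemma~\ref{lem:burnside},
\begin{equation}\label{eq:Gamma0}
|\Gamma_0|\le|\Phi(K)|^d\le p^{\delta n^2}.
\end{equation}
The smallness of $\Phi(K)$ lets $K$ behave like $V$ in the model case. It enters in three places: in \eqref{eq:Gamma0}, in the next lemma through $|A(K)|$, and in Lemma~\ref{lem:sum} through the kernel of inflation $H^2(V)\to M$.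

Lemma~\ref{lem:dictionary} classifies pairs, and we want to count groups. For this the subgroup $A_W$ must be characteristic, so for $b\in\{a,a+1\}$ we put
$$\mathcal S_b=\{W\in\operatorname{Gr}_b(M):A(G_W)=A_W\}.$$
By Lemma~\ref{lem:dictionary}, the groups $G$ with $G/A(G)\cong K$ and $\dim A(G)=b$ correspond to the $\Gamma$-orbits on $\mathcal S_b$, and for $W\in\mathcal S_b$
\begin{equation}\label{eq:image}
\text{the image of $\operatorname{Aut}(G_W)$ in $GL(G_W/\Phi(G_W))=GL(V)$ is $\overline{\Gamma_W}$,}
\end{equation}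
where $\Gamma_W$ is the stabilizer of $W$. For $W\in\mathcal S_a$ the group $G_W$ has order $p^n$, has $d$ generators and satisfies $|\Phi(G_W):A(G_W)|=|\Phi(K)|$, so $G_W\in\mathcal G_n$. Thus $\mathcal G_n$ is the disjoint union, over admissible $K$, of the orbit sets $\mathcal S_a/\Gamma$.

\begin{lemma}\label{lem:S}
For large $n$, $|\mathcal S_b|\ge\frac12|\operatorname{Gr}_b(M)|$ for $b\in\{a,a+1\}$. Hence $\Gamma$ has at least $|\operatorname{Gr}_b(M)|/(2|\Gamma|)$ orbits on $\mathcal S_b$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:pairing} with $N=A(K)$, and for $1\ne z\in A(K)$ let $N_z$ be the subspace of $\omega\in M$ with $\beta_\omega(z,\cdot)=0$ and $\pi_\omega(z)=0$. Let $W\in\operatorname{Gr}_b(M)$. Always $A_W\le A(G_W)$, and an element of $A(G_W)\setminus A_W$ maps to a nontrivial element of $A(K)$. Conversely, let $\tilde z\in G_W$ lift $1\ne z\in A(K)$. Then $\tilde z\in\Phi(G_W)$, and by (E3), for $\lambda\in A_W^*$ and any lift $\tilde g$ of $g\in K$,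
$$\lambda([\tilde z,\tilde g])=\beta_{\operatorname{tr}\lambda}(z,g),\qquad\lambda(\tilde z^p)=\pi_{\operatorname{tr}\lambda}(z).$$
So $\tilde z\in A(G_W)$ if and only if $W\le N_z$. Therefore $\mathcal S_b$ is the set of $W$ that lie in no $N_z$. As $K$ is admissible, $\mathcal S_a\ne\emptyset$, so every $N_z$ is a proper subspace. By Lemma~\ref{lem:count}(b) the proportion of $W$ outside $\mathcal S_b$ is at most $|A(K)|p^{-b}\le p^{\delta n-a}\le\frac12$.
\end{proof}

For $x\in\overline\Gamma$ let $\phi(x)$ be the largest number of subspaces $W\in\operatorname{Gr}_a(M)$ fixed by a single $\alpha\in\Gamma$ with $\bar\alpha=x$. There are $|\Gamma_0|$ such $\alpha$, so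
\begin{equation}\label{eq:phi}
\#\{W\in\operatorname{Gr}_a(M):x\in\overline{\Gamma_W}\}\le|\Gamma_0|\,\phi(x).
\end{equation}
Our task is to bound $\sum_{x\ne1}\phi(x)$.

\subsection{Invariant subspaces of a linear map}

For an invertible linear map $g$ of a space $U$ over $\mathbb F_p$ put
$$\mu(g\mid U)=\min_{b\in\mathbb F_p^*}\operatorname{rank}(g-b),$$
the distance from $g$ to the scalars. An invariant subspace $W$ is either close to an eigenspace, or it needs noticeably fewer than $\dim W$ generators as a module; each missing generator saves a factor $p^{h}$. We cut at $12$ missing generators, which saves enough to pay for a sum over all of $GL(V)$.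

\begin{lemma}\label{lem:inv}
Let $\dim M=h$, $g\in GL(M)$, $\mu(g\mid M)\ge\rho\ge12$ and $24\le a\le h$. The number of $g$-invariant subspaces of dimension $a$ is at most
$$|\operatorname{Gr}_a(M)|\,\big(p^{-(12h-a^2)}+200p\cdot p^{-(a-12)(\rho-12)}\big).$$
\end{lemma}

\begin{proof}
Put $E_b=\ker(g-b)$ for $b\in\mathbb F_p^*$, so $\dim E_b\le h-\rho$. For an invariant $W$ let $s=a-\max_b\dim(W\cap E_b)$.

Suppose $s\ge12$. Regard $W$ as a module over $\mathbb F_p[X]$, with $X$ acting as $g$. By the structure theorem for modules over a principal ideal domain, its minimal number of generators is the maximum of $\dim(W/\pi W)/\deg\pi$ over irreducible polynomials $\pi$. For $\deg\pi\ge2$ this quotient is at most $a/2\le a-12$. For $\pi=X-b$ with $b\ne0$ it equals $\dim(W\cap E_b)\le a-s$, and for $\pi=X$ it is $0$. So $W$ is generated by $a-12$ vectors, and there are at most $p^{h(a-12)}=p^{a(h-a)}p^{-(12h-a^2)}$ such $W$.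

Suppose $s\le11$ and put $t=a-s$. Choose $b$, then $U=W\cap E_b\in\operatorname{Gr}_t(E_b)$, then $W/U\in\operatorname{Gr}_s(M/U)$. By Lemma~\ref{lem:count}(a) there are at most
$$16(p-1)\,p^{t(h-\rho-t)+s(h-a)}=16(p-1)\,p^{a(h-a)-(a-s)(\rho-s)}$$
such $W$, and $(a-s)(\rho-s)\ge(a-12)(\rho-12)$. Sum over the $12$ values of $s$ and use $p^{a(h-a)}\le|\operatorname{Gr}_a(M)|$.
\end{proof}

Next we bound $\mu$ on $H^2(V)$ from below in terms of $\mu$ on $V^*$. The scalar in the definition of $\mu$ is a nuisance, and we get rid of it by restricting $x-b$ to products with a factor in a subspace $D$ and then reducing modulo $D$. What survives is large if $xD$ is independent of $D$.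

\begin{lemma}\label{lem:square}
Let $\dim U=d\ge8$, $x\in GL(U)$, $\mu=\mu(x\mid U)\ge1$ and $t=\min(\lceil\mu/2\rceil,\lfloor d/4\rfloor)$. For every $b\in\mathbb F_p$ the rank of $x-b$ on $\Lambda^2U$, and on $S^2U$, is at least
$$r(t)=t\Big(d-\frac{3t+1}2\Big).$$
\end{lemma}

\begin{proof}
We first find $D\le U$ with $\dim D=t$ and $D\cap xD=0$. Suppose $D_i$ of dimension $i<t$ satisfies $D_i\cap xD_i=0$, and put $Q=D_i\oplus xD_i$. Then $2i<\mu$ and $\dim U/Q\ge2$. Suppose that no $u$ has $u,xu$ independent modulo $Q$. Then for each $u\notin Q$ there is $b_u\in\mathbb F_p$ with $xu\equiv b_uu\pmod Q$. If $u,v$ are independent modulo $Q$, then $b_{u+v}(u+v)\equiv b_uu+b_vv$ gives $b_u=b_v$. If $u,v\notin Q$ are dependent modulo $Q$, pick $w$ with $u,w$ independent modulo $Q$; then $v,w$ are independent too, and $b_u=b_w=b_v$. So $b_u=b_0$ is constant, and $(x-b_0)U\le Q$ because $U\setminus Q$ spans $U$. If $b_0\ne0$ this contradicts $\dim Q<\mu$, and if $b_0=0$ it contradicts $xU=U\ne Q$. Hence some $u$ has $u,xu$ independent modulo $Q$, and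 $D_{i+1}=D_i+\langle u\rangle$ satisfies $\dim(D_{i+1}+xD_{i+1})=2i+2$.

Restrict $x-b$ to the span of the $u\wedge v$, $u\in D$, $v\in U$, and compose with $\Lambda^2U\to\Lambda^2(U/D)$. The term $b\,u\wedge v$ dies, so $u\wedge v\mapsto\overline{xu}\wedge\overline{xv}$. The image is $D'\wedge(U/D)$, where $D'$ is the $t$-dimensional image of $xD$ in the $(d-t)$-dimensional space $U/D$. Its dimension is $t(d-2t)+\frac{t(t-1)}2=r(t)$. For $S^2U$ replace wedge products by products; the image $D'\cdot(U/D)$ has dimension $t(d-2t)+\frac{t(t+1)}2\ge r(t)$.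
\end{proof}

\subsection{Summing over $GL(V)$}

Put $t_0=\lfloor d/4\rfloor$. For $1\ne x\in GL(V)$ define the \emph{level} $t(x)\in\{1,\dots,t_0\}$ to be $\min(\lceil\mu(x\mid V^*)/2\rceil,t_0)$ if $x$ is not scalar, and $1$ if $x$ is scalar. Elements of higher level are more numerous, but they fix far fewer subspaces.

\begin{lemma}\label{lem:sum}
For large $n$, uniformly in the admissible group $K$, with sums over $x\in\overline\Gamma\setminus\{1\}$:
\begin{enumerate}
\item[(a)] $\sum_{x}\phi(x)\le|\operatorname{Gr}_a(M)|\,p^{-(2/9-3\delta)n^2+O(\log n)}$;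
\item[(b)] $\sum_{t(x)\ge3}\phi(x)\le|\operatorname{Gr}_a(M)|\,p^{-0.6n^2+O(\log n)}$;
\item[(c)] there are $p^{O(n)}$ elements of $GL(V)$ of level at most $2$;
\item[(d)] if $p=2$ and $x$ has odd prime order and level at most $2$, then $\phi(x)\le|\operatorname{Gr}_a(M)|\,2^{-(4/9-4\delta)n^2+O(n)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{From $V$ to $K$.} Let $\alpha\in\Gamma$ and $x=\bar\alpha$. Inflation $H^2(V)\to M$ is equivariant, and its kernel has dimension at most $\delta n$ by Lemma~\ref{lem:fiveterm}. The rank of $\alpha-b$ on $M$ is at least its rank on the image of inflation, and passing from $H^2(V)$ to this quotient lowers the rank by at most the dimension of the kernel. So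
\begin{equation}\label{eq:transfer}
\mu(\alpha\mid M)\ge\mu(x\mid H^2(V))-\delta n .
\end{equation}

\emph{Ranks.} We claim $\mu(x\mid H^2(V))\ge r(t(x))$ for $x\ne1$. For non-scalar $x$ this is Lemma~\ref{lem:square} with $U=V^*$, by (E4). A scalar $x\ne1$ exists only for odd $p$. It acts on $V^*$ as some $b_0\ne1$ and on $\Lambda^2V^*$ as $b_0^2\ne b_0$, so for every $b$ the map $x-b$ is invertible on one of the two summands, and its rank is at least $d>r(1)=d-2$.

The function $r$ is concave, with $r(1)=d-2$, $r(2)=2d-7$, $r(3)=3d-15$ and $r(t_0)\ge t_0(\frac58d-\frac12)\ge n^2/20$ for large $n$. In particular $r(t)-\delta n\ge12$ on $[1,t_0]$, so Lemma~\ref{lem:inv} applies with $\rho=r(t(x))-\delta n$.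

\emph{Numbers of elements.} If $t(x)=t<t_0$, then $x-b$ has rank at most $2t$ on $V^*$ for some $b\in\mathbb F_p^*$, also when $x$ is scalar. By Lemma~\ref{lem:count}(d) there are at most $p^{4td+1}$ elements of level $t<t_0$, which proves (c), and there are at most $p^{d^2}$ elements of level $t_0$. Put
$$L(t)=(a-12)\big(r(t)-\delta n-12\big)-4td-1,\qquad L_0=(a-12)\big(r(t_0)-\delta n-12\big)-d^2 .$$
Lemma~\ref{lem:inv} bounds the sum of $\phi(x)/|\operatorname{Gr}_a(M)|$ over all $x$ of level at least $t_1$ by
\begin{equation}\label{eq:levels}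
p^{d^2-(12h-a^2)}+200p\Big(p^{-L_0}+\sum_{t_1\le t<t_0}p^{-L(t)}\Big).
\end{equation}
By the numerical bounds after \eqref{eq:param}, $12h-a^2\ge2n^2$ and $d^2\le n^2/2$, so the first term is at most $p^{-3n^2/2}$. For large $n$:
\begin{itemize}
\item $L(1)\ge(\frac13-2\delta)(\frac23-2\delta)n^2-O(n)\ge(\frac29-2\delta)n^2-O(n)\ge(\frac29-3\delta)n^2$;
\item $L(2)\ge0.313\,(2\cdot0.656-0.01)\,n^2-O(n)\ge0.4\,n^2$;
\item $L(3)\ge0.313\,(3\cdot0.656-0.01)\,n^2-O(n)\ge0.6\,n^2$;
\item $L(t_0)$ and $L_0$ are at least $0.313\cdot\frac1{20}n^3-O(n^2)\ge0.6\,n^2$.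
\end{itemize}
Since $L$ is concave, $L(t)\ge\min(L(3),L(t_0))\ge0.6\,n^2$ for $3\le t\le t_0$. The sum in \eqref{eq:levels} has at most $n$ terms, so $t_1=1$ gives (a) and $t_1=3$ gives (b).

\emph{Odd order.} Let $p=2$ and let $x$ be as in (d). The only scalar is $1$, and $t_0>2$, so $\mu=\operatorname{rank}(x-1\mid V^*)\le4$. As $x$ has odd order, $V^*=E\oplus D$ with $E=\ker(x-1)$, $D=(x-1)V^*$, $\dim D=\mu$, and $x-1$ is invertible on $D$. We have $\mu\ne0$ as $x\ne1$, and $\mu\ne1$ as $x$ would fix the nonzero vector of a line over $\mathbb F_2$. On the invariant subspace $E\cdot D\cong E\otimes D$ of $S^2V^*$ the map $x-1$ acts as $1\otimes(x-1)$, which is invertible. Hence $\mu(x\mid H^2(V))\ge\mu(d-\mu)\ge2d-8$ for $\mu\in\{2,3,4\}$. By \eqref{eq:transfer} and Lemma~\ref{lem:inv}, $\phi(x)/|\operatorname{Gr}_a(M)|\le2^{-2n^2}+400\cdot2^{-(a-12)(2d-20-\delta n)}$, and $a(2d-\delta n)\ge(\frac13-2\delta)(\frac43-3\delta)n^2\ge(\frac49-4\delta)n^2$.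
\end{proof}

\subsection{Counting orbits}

If a finite group $\Gamma$ acts on a finite set, the number of orbits in an invariant subset $\mathcal T$ is $\sum_{W\in\mathcal T}|\Gamma_W|/|\Gamma|$. In our situation $|\Gamma_W|\le|\Gamma_0|\,|\overline{\Gamma_W}|$, so for invariant $\mathcal T\subseteq\mathcal S_a$
\begin{equation}\label{eq:orbits}
|\mathcal T/\Gamma|\le\frac{|\Gamma_0|}{|\Gamma|}\sum_{W\in\mathcal T}|\overline{\Gamma_W}| .
\end{equation}
The unknown order $|\Gamma|$ cancels on comparison with Lemma~\ref{lem:S}.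

\begin{proposition}\label{prop:nontrivial}
Let $f_1(n)$ be the number of groups $G$ of order $p^n$ for which $\operatorname{Aut}(G)$ acts nontrivially on $G/\Phi(G)$. Then $f_1(n)\le p^{-(2/9-o(1))n^2}f(n)$.
\end{proposition}

\begin{proof}
Fix $\delta$ and an admissible $K$, and let $\mathcal T$ be the set of $W\in\mathcal S_a$ with $\overline{\Gamma_W}\ne1$. By \eqref{eq:image}, the orbits in $\mathcal T$ are the groups over $K$ with nontrivial action. For $W\in\mathcal T$ we have $|\overline{\Gamma_W}|\le2(|\overline{\Gamma_W}|-1)$, so \eqref{eq:orbits} and \eqref{eq:phi} give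
$$|\mathcal T/\Gamma|\le\frac{2|\Gamma_0|}{|\Gamma|}\sum_{x\ne1}\#\{W:x\in\overline{\Gamma_W}\}\le\frac{2|\Gamma_0|^2}{|\Gamma|}\sum_{x\ne1}\phi(x).$$
By Lemmas~\ref{lem:S} and \ref{lem:sum}(a) and by \eqref{eq:Gamma0}, $|\mathcal T/\Gamma|/|\mathcal S_a/\Gamma|\le4p^{2\delta n^2-(2/9-3\delta)n^2+O(\log n)}\le p^{-(2/9-6\delta)n^2}$ for large $n$, uniformly in $K$. Summing over $K$ and adding the complement of $\mathcal G_n$, which has at most $p^{-\kappa'n^3}f(n)$ members, we get $f_1(n)\le p^{-(2/9-7\delta)n^2}f(n)$ for $n\ge n_0(\delta)$. Since $\delta$ is arbitrarily small, the claim follows.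
\end{proof}

For $p=2$ we must count only those $W$ whose stabilizer has an element of odd order in $GL(V)$. Such a stabilizer may also contain elements of level $1$, which fix too many subspaces for the sum above to be useful. We bound their contribution by their number instead.

\begin{proposition}\label{prop:odd}
Let $p=2$ and let $f_2(n)$ be the number of groups of order $2^n$ whose automorphism group is not a $2$-group. Then $f_2(n)\le2^{-(4/9-o(1))n^2}f(n)$.
\end{proposition}

\begin{proof}
Fix $\delta$ and an admissible $K$, and let $\mathcal T$ be the set of $W\in\mathcal S_a$ for which $\operatorname{Aut}(G_W)$ is not a $2$-group. By Lemma~\ref{lem:burnside} and \eqref{eq:image}, $\overline{\Gamma_W}$ is then not a $2$-group, so it contains an element of odd prime order. This element has level at most $2$ or at least $3$, so \eqref{eq:phi} and Lemma~\ref{lem:sum}(b)--(d) give, as $0.6>\frac49$,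
$$|\mathcal T|\le|\Gamma_0|\,|\operatorname{Gr}_a(M)|\,2^{-(4/9-4\delta)n^2+O(n)} .$$
Split $\overline{\Gamma_W}$ into the elements that are trivial or of level at most $2$, of which there are $2^{O(n)}$ in all, and those of level at least $3$. By \eqref{eq:orbits}, \eqref{eq:phi}, Lemma~\ref{lem:sum}(b) and \eqref{eq:Gamma0},
$$|\mathcal T/\Gamma|\le\frac{|\Gamma_0|}{|\Gamma|}\Big(2^{O(n)}|\mathcal T|+|\Gamma_0|\sum_{t(x)\ge3}\phi(x)\Big)\le\frac{|\operatorname{Gr}_a(M)|}{|\Gamma|}\,2^{-(4/9-6\delta)n^2+O(n)} .$$
Comparing with Lemma~\ref{lem:S}, summing over $K$ and adding the complement of $\mathcal G_n$, we get $f_2(n)\le2^{-(4/9-7\delta)n^2}f(n)$ for $n\ge n_0(\delta)$.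
\end{proof}

To pass from order $p^n$ to order at most $p^n$, and to evaluate the lower bounds, we need the ratio of consecutive values of $f$. The estimate \eqref{eq:HS} is too coarse to give it directly. For the lower bound we keep $K$ and raise the rank of $A(G)$ by one.

\begin{proposition}\label{prop:growth}
$f(n)=f(n-1)\,p^{(2/9+o(1))n^2}$.
\end{proposition}

\begin{proof}
\emph{Upper bound.} Let $\varepsilon>0$. By Proposition~\ref{prop:h}, for large $n$ at least half of the groups $G$ of order $p^n$ have $h(G)\le(\frac29+\varepsilon)n^2$. Such a $G$ has a central subgroup $C$ of order $p$, and $h(G/C)\le h(G)+1$ by Lemma~\ref{lem:fiveterm}. By \eqref{eq:onestep}, $f(n)\le2f(n-1)p^{(2/9+\varepsilon)n^2+1}$.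

\emph{Lower bound.} We bound $f(n+1)/f(n)$. Fix $\delta$ and let $K$ be admissible for $n$. By \eqref{eq:orbits}, \eqref{eq:phi}, \eqref{eq:Gamma0} and Lemma~\ref{lem:sum}(a), and since $\delta<\frac29-3\delta$,
$$|\mathcal S_a/\Gamma|\le\frac{|\Gamma_0|}{|\Gamma|}\Big(|\operatorname{Gr}_a(M)|+|\Gamma_0|\sum_{x\ne1}\phi(x)\Big)\le\frac{2|\Gamma_0|\,|\operatorname{Gr}_a(M)|}{|\Gamma|}$$
for large $n$. By Lemmas~\ref{lem:S} and \ref{lem:count}(c), and by \eqref{eq:param} and \eqref{eq:Gamma0},
$$|\mathcal S_{a+1}/\Gamma|\ge\frac{p^{h-2a-2}|\operatorname{Gr}_a(M)|}{2|\Gamma|}\ge\frac{p^{h-2a-2}}{4|\Gamma_0|}\,|\mathcal S_a/\Gamma|\ge p^{(2/9-2\delta)n^2-O(n)}|\mathcal S_a/\Gamma| .$$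
The orbits on $\mathcal S_{a+1}$ are groups $G$ of order $p^{n+1}$ with $G/A(G)\cong K$, so they are pairwise nonisomorphic, also for different $K$. Summing over $K$ and using $|\mathcal G_n|\ge f(n)/2$, we get $f(n+1)\ge f(n)\,p^{(2/9-3\delta)(n+1)^2}$ for $n\ge n_0(\delta)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $F(n)=\sum_{k\le n}f(k)$. By the Krull--Schmidt theorem, a finite group is a direct product of indecomposable groups that are unique up to isomorphism and order. Hence $X\mapsto X\times C_p$ is injective on isomorphism classes, and $f$ is nondecreasing. With Proposition~\ref{prop:growth},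
\begin{equation}\label{eq:F}
f(n)\le F(n)\le f(n)+nf(n-1)\le2f(n)\qquad\text{for large }n,
\end{equation}
and $f(n-1)/F(n)=p^{-(2/9+o(1))n^2}$, $f(n-2)/F(n)=p^{-(4/9+o(1))n^2}$.

\emph{Upper bounds.} The number of groups of order at most $p^n$ for which $\operatorname{Aut}(G)$ acts nontrivially on $G/\Phi(G)$ is at most $f_1(n)+nf(n-1)$, and this is at most $p^{-(2/9-o(1))n^2}F(n)$ by Proposition~\ref{prop:nontrivial}. This is the upper bound in (c). By Lemma~\ref{lem:burnside}, $\operatorname{Aut}(G)$ is a $p$-group if it acts trivially on $G/\Phi(G)$, so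
$$1-w_{p,n}\le p^{-(2/9-o(1))n^2}\longrightarrow0$$
for every prime $p$. This proves (a) and the upper bound in (b) for odd $p$. For $p=2$, Proposition~\ref{prop:odd} applied to $n$ and $n-1$ gives
$$1-w_{2,n}\le\frac{f_2(n)+f_2(n-1)+nf(n-2)}{F(n)}\le2^{-(4/9-o(1))n^2}.$$

\emph{Lower bounds.} Let $p$ be odd. Each of the $f(n-1)$ groups $X\times C_p$ with $|X|=p^{n-1}$ has an automorphism of order $p-1>1$, acting on the second factor. So $1-w_{p,n}\ge f(n-1)/F(n)=p^{-(2/9+o(1))n^2}$. For $p=2$, each of the $f(n-2)$ groups $X\times C_2^2$ with $|X|=2^{n-2}$ has an automorphism of order $3$, so $1-w_{2,n}\ge f(n-2)/F(n)=2^{-(4/9+o(1))n^2}$. This completes (b).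

For (c), let $p$ be any prime, $n\ge2$ and $|X|=p^{n-1}$. Choose a nontrivial homomorphism $\theta:X\to C_p$. The map $(x,y)\mapsto(x,y\,\theta(x))$ is an automorphism of $X\times C_p$. It multiplies $(x,1)$ by $(1,\theta(x))$, which lies outside $\Phi(X\times C_p)=\Phi(X)\times1$ when $\theta(x)\ne1$, so it acts nontrivially on the Frattini quotient. Hence the proportion in (c) is at least $f(n-1)/F(n)=p^{-(2/9+o(1))n^2}$. This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{Hel}
Geir T. Helleloid, \emph{Automorphism Groups of Finite $p$-Groups: Structure and Applications}, arXiv:0711.2816 (2007).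

\bibitem{Hig}
Higman, \emph{Enumerating $p$-groups I}, Proc. London Math. Soc. \textbf{10} (1960).

\bibitem{Sim}
Sims, \emph{Enumerating $p$-groups}, Proc. London Math. Soc. \textbf{15} (1965).

\end{thebibliography}
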